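
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\numberwithin{equation}{section}

\title{Random walks on the circle:\\ limit theorems in the full Diophantine range $\gamma<2$}


\begin{abstract}
Let $S_k$ be a random walk on $\mathbb Z$ with i.i.d.\ non-degenerate steps $X_k$, $\mathbb E|X_1|<\infty$, $\mathbb EX_1\ne0$, let $\alpha$ be irrational with $\inf_{h\neq0}|h|^\gamma\|h\alpha\|>0$, and let $f$ be $1$-periodic and of bounded variation on $[0,1]$. For every $1\le\gamma<2$ we prove the central limit theorem, the law of the iterated logarithm and an almost sure approximation by a Wiener process, with error $O(t^{1/2-\varepsilon})$ for every $\varepsilon<(2-\gamma)/4$, for the sums $\sum_{k\le N}f(S_k\alpha)$. This proves a conjecture of Berkes and Borda. The proof writes the centered sum exactly as a martingale plus a deterministic Birkhoff sum of random length $S_N$. The same identity shows that the central limit theorem can fail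 for every $\gamma\ge2$. We also show that for symmetric steps with finite variance the correlation series that defines the limiting variance diverges already for $f(x)=\{x\}-\frac12$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X_1,X_2,\dots$ be i.i.d.\ integer-valued random variables that are non-degenerate (not a.s.\ constant), and let $S_k=X_1+\dots+X_k$, $S_0=0$. For an irrational number $\alpha$ the points $S_k\alpha$ modulo $1$ perform a random walk on the circle $\mathbb R/\mathbb Z$. Let $\mathcal F$ be the class of functions $f:\mathbb R\to\mathbb R$ that are $1$-periodic and of bounded variation on $[0,1]$. For $f\in\mathcal F$ write $E(f)=\int_0^1f(x)\,\mathrm dx$ and $\bar f=f-E(f)$. How large are the fluctuations of $\sum_{k\le N}f(S_k\alpha)$ around $N\,E(f)$?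

Start the walk at a point $U$ that is uniform on the circle and independent of the steps. Then the sequence $\bar f(U+S_k\alpha)$ is stationary, and if the series of its correlations converges, the variance of the $N$-th partial sum, divided by $N$, tends to
\begin{equation}\label{eq:C}
C(\alpha,f)=\mathbb E\,\bar f(U)^2+2\sum_{k=1}^\infty\mathbb E\,\bar f(U)\bar f(U+S_k\alpha).
\end{equation}
So one expects a central limit theorem (CLT)
\begin{equation}\label{eq:CLT}
\frac{\sum_{k=1}^Nf(S_k\alpha)-E(f)N}{\sqrt N}\ \overset{d}{\longrightarrow}\ \mathcal N(0,\sigma^2),\qquad\sigma=\sqrt{C(\alpha,f)},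
\end{equation}
(read as convergence to the constant $0$ if $\sigma=0$) and a law of the iterated logarithm (LIL)
\begin{equation}\label{eq:LIL}
\limsup_{N\to\infty}\frac{\sum_{k=1}^Nf(S_k\alpha)-E(f)N}{\sqrt{2N\log\log N}}=\sigma\quad\text{a.s.}
\end{equation}

Whether this is true depends on how well $\alpha$ is approximated by rationals. Let $\|\cdot\|$ denote the distance to the nearest integer; the hypothesis is
\begin{equation}\label{eq:dioph}
\inf_{h\in\mathbb Z\setminus\{0\}}|h|^\gamma\|h\alpha\|>0 .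
\end{equation}
Larger $\gamma$ is a weaker assumption, and $\gamma=1$ is the smallest possible value. If $\alpha$ is very close to a fraction $p/q$, the walk spends a long time near the finite set of multiples of $1/q$, and a sum over the walk may be biased for that long.

Which $\gamma$ should be allowed? Let $e(x)=e^{2\pi ix}$, $\hat f(h)=\int_0^1f(x)e(-hx)\,\mathrm dx$ and $\varphi(\theta)=\mathbb Ee(\theta X_1)$. In Fourier coefficients, the $k$-th correlation in \eqref{eq:C} is $\sum_{h\ne0}|\hat f(h)|^2\varphi(h\alpha)^k$. Summing over $k$ produces the factors $1/(1-\varphi(h\alpha))$. When $\mathbb E|X_1|<\infty$, $\mathbb EX_1\ne0$ and the possible values of $X_1$ generate $\mathbb Z$, these are at most of order $\|h\alpha\|^{-1}$, while $|\hat f(h)|\ll1/|h|$. The relevant series is therefore $\sum_h h^{-2}\|h\alpha\|^{-1}$, and \eqref{eq:dioph} makes it converge for $\gamma<2$. This suggests the threshold $\gamma=2$.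

Berkes and Borda \cite{BB} proved the following when $X_1>0$ a.s., $\mathbb EX_1<\infty$ and \eqref{eq:dioph} holds with some $1\le\gamma<(3+\sqrt5)/4$. The series \eqref{eq:C} converges, $C(\alpha,f)\ge0$ with equality if and only if $\bar f=0$ a.e., and \eqref{eq:CLT} and \eqref{eq:LIL} hold. Moreover, after a suitable extension of the probability space there is a process $\zeta$ in the Skorokhod space $D[0,\infty)$, with the same law as $\sum_{1\le k\le t}\bar f(S_k\alpha)$, such that $\zeta(t)=\sigma W(t)+O(t^{1/2-\varepsilon})$ a.s.\ for a standard Wiener process $W$ and some $\varepsilon>0$ depending only on $\gamma$. They conjectured that all of this holds for $1\le\gamma<2$. We prove the conjecture.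

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $X_1,X_2,\dots$ be i.i.d.\ non-degenerate integer-valued random variables with $\mathbb E|X_1|<\infty$ and $\mathbb EX_1\ne0$. Let $\alpha$ be irrational and satisfy \eqref{eq:dioph} for some $1\le\gamma<2$, let $f\in\mathcal F$ and $y\in\mathbb R$.
\begin{enumerate}
\item[(i)] The series \eqref{eq:C} converges, and
\begin{equation}\label{eq:Cformula}
C(\alpha,f)=\sum_{h\ne0}|\hat f(h)|^2\,\frac{1-|\varphi(h\alpha)|^2}{|1-\varphi(h\alpha)|^2}\ \ge0,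
\end{equation}
with $C(\alpha,f)=0$ if and only if $\bar f=0$ a.e.
\item[(ii)] Put $\sigma=\sqrt{C(\alpha,f)}$. After the probability space is extended by one independent uniform variable, for every $\varepsilon<\frac{2-\gamma}4$ there is a standard Wiener process $W$ (which may depend on $\varepsilon$) such that, as $t\to\infty$,
\[
\sum_{1\le k\le t}\bar f(y+S_k\alpha)=\sigma W(t)+O(t^{1/2-\varepsilon})\quad\text{a.s.}
\]
\item[(iii)] The CLT \eqref{eq:CLT} and the LIL \eqref{eq:LIL} hold, also with $y+S_k\alpha$ in place of $S_k\alpha$.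
\end{enumerate}
\end{theorem}

The case $y=0$, $X_1>0$ contains the conjecture: $\zeta$ can be taken to be the centered sum itself, and $\varepsilon=\frac{2-\gamma}8$ depends only on $\gamma$. The next two theorems show that neither the range of $\gamma$ nor the condition on the mean can be dropped. We write $\{x\}$ for the fractional part of $x$.

\begin{theorem}\label{thm:sharp}
For every $\gamma\ge2$ there are an irrational $\alpha$ satisfying \eqref{eq:dioph} and an $f\in\mathcal F$ such that, for $\mathbb P(X_1=1)=\mathbb P(X_1=2)=\frac12$, the convergence \eqref{eq:CLT} to $\mathcal N(0,\sigma^2)$ fails for every $\sigma\in[0,\infty)$; hence the approximation $\zeta(t)=\sigma W(t)+O(t^{1/2-\varepsilon})$ fails as well, for all $\sigma\in[0,\infty)$ and $\varepsilon>0$. If $\gamma>2$, then \eqref{eq:LIL} also fails for every finite $\sigma$.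
\end{theorem}

\begin{theorem}\label{thm:mean}
If $X_1$ is symmetric and non-degenerate with $\mathbb EX_1^2<\infty$, and $f(x)=\{x\}-\frac12$, then for every irrational $\alpha$ the series \eqref{eq:C} diverges to $+\infty$.
\end{theorem}

\subsection{The idea in the smallest case}\label{sub:idea}

Let $X_1$ be $1$ or $2$ with probability $\frac12$ each. The walk $S_0,S_1,\dots$ moves to the right through the integers and skips some of them; the deterministic orbit $0,\alpha,2\alpha,\dots$ skips nothing and is well understood. We compare the two. Suppose that $\bar f$ has the form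
\begin{equation}\label{eq:toy}
\bar f(x)=w(x)+\tfrac12w(x+\alpha).
\end{equation}
Consider the full orbit sum of $w$ over the $k$-th step: it is $w(S_{k-1}\alpha)$ if $X_k=1$ and $w(S_{k-1}\alpha)+w(S_{k-1}\alpha+\alpha)$ if $X_k=2$. Its conditional expectation given the past is exactly $\bar f(S_{k-1}\alpha)$. Therefore
\begin{equation}\label{eq:toydec}
\sum_{k=0}^{N-1}\bar f(S_k\alpha)=\sum_{k=1}^ND_k+\sum_{j=0}^{S_N-1}w(j\alpha),\qquad D_k=\bigl(\tfrac12-\mathbf 1_{\{X_k=2\}}\bigr)\,w(S_{k-1}\alpha+\alpha),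
\end{equation}
and the $D_k$ are martingale differences. Equation \eqref{eq:toy} can always be solved: $w(x)=\sum_{n\ge0}(-\frac12)^n\bar f(x+n\alpha)$, which again has bounded variation and mean zero.

The last sum in \eqref{eq:toydec} is a classical Birkhoff sum, of length $S_N\in[N,2N]$. Under \eqref{eq:dioph} with $\gamma>1$ it is $O(N^{1-1/\gamma})$, by the Denjoy--Koksma inequality, and this bound is $o(\sqrt N)$ precisely when $\gamma<2$. In this range the martingale decides. Since $\mathbb E(D_k^2\mid X_1,\dots,X_{k-1})=\frac14w(S_{k-1}\alpha+\alpha)^2$, its variance per step should be $\frac14\int_0^1w^2$. This agrees with \eqref{eq:Cformula}: here $|\varphi(\theta)|=|\cos\pi\theta|$ and $1-\varphi(\theta)=(1-e(\theta))(1+\frac12e(\theta))$, so the weight in \eqref{eq:Cformula} is $\frac14|1+\frac12e(h\alpha)|^{-2}$. The weight is bounded, whatever $\alpha$ is; in this example it is the Birkhoff sum, not the variance formula, that feels the arithmetic of $\alpha$. For $\gamma\ge2$ one can choose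 $\alpha$ and $f$ such that, along a sequence of $N$ and with probability tending to $1$, the Birkhoff sum is at least a constant times $\sqrt N$, with a fixed sign. This is the mechanism of Theorem~\ref{thm:sharp}.

Three things remain to be done for general steps. The analogue of \eqref{eq:toy} is a convolution equation, which we solve by Wiener's lemma; the condition $\mathbb EX_1\ne0$ enters there (Section~\ref{sec:cocycle}). The variance must be identified with $C(\alpha,f)$ (Section~\ref{sec:variance}). Finally, the conditional variances must be averaged along the walk with a rate, and the martingale embedded in a Brownian motion, while $X_1$ has only a first moment (Sections~\ref{sec:condvar} and~\ref{sec:embed}).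

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions and reductions}\label{sub:conv}

For a $1$-periodic function $u$ let $V(u)$ be its total variation over a period $[t,t+1]$, which does not depend on $t$. It is invariant under translation and subadditive, also for infinite sums and expectations, and $V(u^2)\le2\sup|u|\,V(u)$. If $\int_0^1u=0$, then $\inf u\le0\le\sup u$, so $\sup|u|\le V(u)$. Put
\[
\mathcal F_0=\{u\in\mathcal F:\ \textstyle\int_0^1u=0\}.
\]

We write $X$ for a copy of $X_1$, $\mathcal A_k=\sigma(X_1,\dots,X_k)$ (with $\mathcal A_0$ trivial) and $Y_k=y+S_k\alpha$. The support of $X$ is the set of integers $m$ with $\mathbb P(X=m)>0$. In the proof of Theorem~\ref{thm:main} two reductions are made.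

\emph{The support of $X$ generates $\mathbb Z$.} Let $d$ be the greatest common divisor of the support. Replacing $(X_k,\alpha)$ by $(X_k/d,d\alpha)$ changes neither $S_k\alpha$, nor $C(\alpha,f)$, nor the numbers $\varphi(h\alpha)$. Condition \eqref{eq:dioph} is preserved, since $\|hd\alpha\|\ge c_*d^{-\gamma}|h|^{-\gamma}$, where $c_*>0$ is the infimum in \eqref{eq:dioph}. So let $d=1$.

\emph{The exponent satisfies $1<\gamma<2$.} If \eqref{eq:dioph} holds with $\gamma=1$, it holds with every $\gamma'\in(1,2)$, and $\frac{2-\gamma'}4\to\frac14$ as $\gamma'\downarrow1$. So the theorem for all $\gamma'\in(1,2)$ implies the case $\gamma=1$. We put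
\[
\kappa=1-\frac1\gamma\in\bigl(0,\tfrac12\bigr).
\]
The inequality $2\kappa<1$ is the form in which $\gamma<2$ is used most often; together with $|X|\in\{0,1,2,\dots\}$ it gives $|X|^{2\kappa}\le|X|$.

The letter $K$ denotes constants that depend only on $\alpha$, $\gamma$ and the law of $X$, and in Sections~\ref{sec:variance}--\ref{sec:embed} also on $f$. They may change from line to line.

\begin{lemma}\label{lem:phi}
\textup{(a)} If the support of $X$ generates $\mathbb Z$ and $\varphi(\theta)=1$, then $\theta\in\mathbb Z$. \textup{(b)} If $X$ is non-degenerate and $\theta$ is irrational, then $|\varphi(\theta)|<1$.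
\end{lemma}

\begin{proof}
If $\varphi(\theta)=1$, then $e(\theta X)=1$ a.s., so $m\theta\in\mathbb Z$ for all $m$ in the support, hence for all integers $m$, in particular for $m=1$. If $|\varphi(\theta)|=1$, then $e(\theta X)$ is a.s.\ constant, so $(m-m')\theta\in\mathbb Z$ for two distinct points $m,m'$ of the support; then $\theta$ is rational.
\end{proof}

\subsection{Birkhoff sums}

Let $p_i/q_i$, $i\ge0$, be the convergents of $\alpha=[a_0;a_1,a_2,\dots]$. We recall that $q_{-1}=0$, $q_0=1$, $q_{i+1}=a_{i+1}q_i+q_{i-1}$, so $q_{i+2}\ge2q_i$ for $i\ge0$; that $\alpha-p_i/q_i$ is positive for even $i$ and negative for odd $i$; and that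
\begin{equation}\label{eq:cf}
\frac1{q_i+q_{i+1}}<|q_i\alpha-p_i|<\frac1{q_{i+1}},\qquad \|h\alpha\|\ge|q_i\alpha-p_i|\quad(1\le h<q_{i+1}).
\end{equation}

\begin{lemma}\label{lem:DK}
Let $\alpha$ be irrational and $w\in\mathcal F_0$. For all $x\in\mathbb R$:
\begin{enumerate}
\item[(i)] (Denjoy--Koksma) $\bigl|\sum_{0\le j<q_i}w(x+j\alpha)\bigr|\le V(w)$ for every $i\ge0$;
\item[(ii)] for all integers $\ell\ge1$ and $k\ge0$,
\[
\Bigl|\sum_{0\le j<\ell}w(x+j\alpha)\Bigr|\le V(w)\Bigl(\frac\ell{q_k}+\sum_{0\le i<k}\frac{q_{i+1}}{q_i}\Bigr);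
\]
\item[(iii)] if \eqref{eq:dioph} holds with $1<\gamma<2$, then $\bigl|\sum_{0\le j<\ell}w(x+j\alpha)\bigr|\le K\,V(w)\,\ell^\kappa$ for all $\ell\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\theta=\alpha-p_i/q_i$. By \eqref{eq:cf}, $|j\theta|<1/q_i$ for $0\le j<q_i$, and all these $j\theta$ with $j\ge1$ have the sign of $\theta$. So $x+j\alpha=x+jp_i/q_i+j\theta$ lies in the closed interval $I_j$ of length $1/q_i$ that starts at $x+jp_i/q_i$ and extends in the direction of this sign. Since $p_i$ and $q_i$ are coprime, the $I_j$ tile the circle. A value of $w$ on $I_j$ differs from the mean of $w$ over $I_j$ by at most the variation $V(w;I_j)$ of $w$ on $I_j$: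
\[
\Bigl|w(x+j\alpha)-q_i\int_{I_j}w\Bigr|\le V(w;I_j).
\]
Sum over $j$ and use $\int_0^1w=0$.

(ii) Write $\ell=b_kq_k+b_{k-1}q_{k-1}+\dots+b_0q_0$ greedily: first $b_k=\lfloor\ell/q_k\rfloor$, and then, for $i=k-1,\dots,0$, divide the remainder, which is less than $q_{i+1}$, by $q_i$. Thus $b_k\le\ell/q_k$ and $b_i\le q_{i+1}/q_i$ for $i<k$, and nothing is left at the end because $q_0=1$. Cut the orbit into $b_i$ blocks of length $q_i$ ($0\le i\le k$) and apply (i) to each.

(iii) By \eqref{eq:dioph} and \eqref{eq:cf}, $c_*q_i^{-\gamma}\le\|q_i\alpha\|<1/q_{i+1}$, so $q_i\ge(c_*q_{i+1})^{1/\gamma}$. Let $k$ be maximal with $q_k\le\ell$; then $\ell<q_{k+1}$. Hence $\ell/q_k\le K\ell\,q_{k+1}^{-1/\gamma}\le K\ell^{\kappa}$ and $q_{i+1}/q_i\le Kq_{i+1}^\kappa$. Since $\kappa>0$ and $q_{i+2}\ge2q_i$, the sum $\sum_{i<k}q_{i+1}^\kappa$ is dominated by two geometric series and is at most $Kq_k^\kappa\le K\ell^\kappa$. Insert this in (ii).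
\end{proof}

\section{Filling the gaps of the walk}\label{sec:cocycle}

In this section and until the end of Section~\ref{sec:embed} the hypotheses of Theorem~\ref{thm:main} and the reductions of Section~\ref{sub:conv} are in force.

\subsection{The convolution equation}

Steps may now be negative, so ``the integers between $0$ and $m$'' must be counted with sign. For $m\in\mathbb Z$ let
\[
s_m(j)=\mathbf 1_{\{j\ge0\}}-\mathbf 1_{\{j\ge m\}}\qquad(j\in\mathbb Z),
\]
which is the indicator of $0\le j<m$ if $m\ge0$ and minus the indicator of $m\le j<0$ if $m<0$. Telescoping gives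
\begin{equation}\label{eq:s}
s_{m+m'}(j)=s_m(j)+s_{m'}(j-m),\qquad e(m\theta)-1=(e(\theta)-1)\sum_js_m(j)e(j\theta).
\end{equation}
Let $c_j=\mathbb Es_X(j)$, that is, $c_j=\mathbb P(X>j)$ for $j\ge0$ and $c_j=-\mathbb P(X\le j)$ for $j<0$. Then $\sum_j|c_j|=\mathbb E|X|<\infty$, and the function $c(\theta)=\sum_jc_je(j\theta)$ satisfies
\begin{equation}\label{eq:phic}
\varphi(\theta)-1=(e(\theta)-1)\,c(\theta).
\end{equation}
In the example of Section~\ref{sub:idea}, $c_0=1$, $c_1=\frac12$ and all other $c_j$ vanish.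

The analogue of \eqref{eq:toy} is $\bar f=\sum_jc_jw(\cdot+j\alpha)$. To solve it we need an inverse of the sequence $(c_j)$ under convolution. \emph{Wiener's lemma} says that if an absolutely convergent Fourier series vanishes nowhere, then its reciprocal also has an absolutely convergent Fourier series. It applies to $c(\theta)$: for $\theta\notin\mathbb Z$ we have $c(\theta)\ne0$ by \eqref{eq:phic} and Lemma~\ref{lem:phi}(a), and $c(0)=\sum_jc_j=\mathbb EX\ne0$. This is where a non-zero mean is needed. We obtain $\beta=(\beta_n)\in\ell^1(\mathbb Z)$ with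
\begin{equation}\label{eq:a}
\sum_n\beta_ne(n\theta)=\frac1{c(\theta)},\qquad\text{i.e.}\quad\sum_{j+n=l}c_j\beta_n=\mathbf 1_{\{l=0\}}\quad(l\in\mathbb Z).
\end{equation}
The $\beta_n$ are real, because the $c_j$ are real and so $1/c(-\theta)$ is the complex conjugate of $1/c(\theta)$. Moreover $|c(\theta)|\ge1/\|\beta\|_1$, and since $|e(\theta)-1|=2|\sin\pi\theta|\ge4\|\theta\|$,
\begin{equation}\label{eq:lower}
|1-\varphi(\theta)|\ge\frac{4\|\theta\|}{\|\beta\|_1}.
\end{equation}

\subsection{The cocycle}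

For $u\in\mathcal F_0$ put, for every $x\in\mathbb R$ and $m\in\mathbb Z$,
\[
w_u(x)=\sum_n\beta_nu(x+n\alpha),\qquad G_u(x,m)=\sum_js_m(j)\,w_u(x+j\alpha).
\]
The first series converges absolutely and uniformly, and $w_u\in\mathcal F_0$ with $V(w_u)\le\|\beta\|_1V(u)$. For $m\ge0$, $G_u(x,m)$ is the Birkhoff sum of $w_u$ of length $m$ that starts at $x$.

\begin{proposition}\label{prop:cocycle}
For $u\in\mathcal F_0$, $x\in\mathbb R$, $m,m'\in\mathbb Z$,
\begin{align}
&G_u(x,m+m')=G_u(x,m)+G_u(x+m\alpha,m'),\label{eq:coc}\\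
&\mathbb E\,G_u(x,X)=u(x),\label{eq:mean}\\
&|G_u(x,m)|\le K\,V(u)\,|m|^\kappa.\label{eq:size}
\end{align}
\end{proposition}

\begin{proof}
\eqref{eq:coc} follows from the first identity in \eqref{eq:s}. For \eqref{eq:mean}, $\mathbb E\sum_j|s_X(j)|=\mathbb E|X|<\infty$ and $(\beta_n)\in\ell^1$ make all sums absolutely convergent, and by \eqref{eq:a}
\[
\mathbb EG_u(x,X)=\sum_jc_jw_u(x+j\alpha)=\sum_{j,n}c_j\beta_nu(x+(j+n)\alpha)=u(x).
\]
For $m\ge1$, \eqref{eq:size} is Lemma~\ref{lem:DK}(iii) for $w_u$, and $G_u(x,0)=0$. For $m<0$ use $G_u(x,m)=-G_u(x+m\alpha,-m)$, which is \eqref{eq:coc} with $m'=-m$.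
\end{proof}

\subsection{The martingale}

For $u\in\mathcal F_0$ let $D_k^u=u(Y_{k-1})-G_u(Y_{k-1},X_k)$. Since $X_k$ is independent of $\mathcal A_{k-1}$, \eqref{eq:mean} gives $\mathbb E(D_k^u\mid\mathcal A_{k-1})=0$. By \eqref{eq:coc} the sum $\sum_{k\le N}G_u(Y_{k-1},X_k)$ telescopes to $G_u(y,S_N)$. So
\begin{equation}\label{eq:dec}
\sum_{k=0}^{N-1}u(Y_k)=\sum_{k=1}^ND_k^u+G_u(y,S_N),
\end{equation}
which is \eqref{eq:toydec} in general. A first consequence is a second moment bound that is uniform in the starting point.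

\begin{lemma}\label{lem:second}
For all $u\in\mathcal F_0$, $y\in\mathbb R$ and $N\ge1$,
\begin{equation}\label{eq:second}
\Bigl\|\sum_{k=0}^{N-1}u(Y_k)\Bigr\|_{2}\le K\,V(u)\,N^{1/2}.
\end{equation}
\end{lemma}

\begin{proof}
Since $2\kappa<1$, we have $|m|^{2\kappa}\le|m|$ for all integers $m$. Conditionally on $\mathcal A_{k-1}$, the variable $D_k^u$ is minus the centered variable $G_u(Y_{k-1},X_k)$; so by \eqref{eq:size}, $\mathbb E(D_k^u)^2\le\mathbb EG_u(Y_{k-1},X_k)^2\le KV(u)^2\,\mathbb E|X|$. Likewise $\mathbb EG_u(y,S_N)^2\le KV(u)^2\,\mathbb E|S_N|\le KV(u)^2N\,\mathbb E|X|$. Martingale differences are orthogonal, so \eqref{eq:second} follows from \eqref{eq:dec}.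
\end{proof}

Here $\gamma<2$ is what lets a first moment of $X$ control second moments of $G_u$.

\section{The limiting variance}\label{sec:variance}

From now on until the end of Section~\ref{sec:embed}, $f\in\mathcal F$ is fixed and $u=\bar f$; we write $w$, $G$, $D_k$ for $w_{\bar f}$, $G_{\bar f}$, $D_k^{\bar f}$, and $M_n=\sum_{k\le n}D_k$. Let
\begin{equation}\label{eq:v}
v(x)=\mathbb E\,G(x,X)^2-\bar f(x)^2,\qquad\sigma_0^2=\int_0^1v(x)\,\mathrm dx.
\end{equation}
By \eqref{eq:mean}, $v(x)$ is the variance of $G(x,X)$, so $v\ge0$, and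
\begin{equation}\label{eq:cv}
\mathbb E(D_k^2\mid\mathcal A_{k-1})=v(Y_{k-1}).
\end{equation}
By \eqref{eq:size} and $2\kappa<1$, $v$ is bounded.

\begin{proposition}\label{prop:C}
The series \eqref{eq:C} converges, formula \eqref{eq:Cformula} holds, $C(\alpha,f)=0$ if and only if $\bar f=0$ a.e., and $\sigma_0^2=C(\alpha,f)$.
\end{proposition}

\begin{proof}
We use $|\hat f(h)|\le V(f)/(2\pi|h|)$ for $h\ne0$.

\emph{Step 1: $\sum_{h\ne0}h^{-2}\|h\alpha\|^{-1}<\infty$.} By symmetry it suffices to sum over $h\ge1$. Let $i\ge0$ and $\delta_i=c_*2^{-(i+1)\gamma}$. By \eqref{eq:dioph}, $\|h\alpha\|\ge\delta_i$ and $\|(h-h')\alpha\|\ge\delta_i$ for all distinct $h,h'\in[2^i,2^{i+1})$. So for each $j\ge1$ at most two of these $h$ satisfy $\|h\alpha\|\in[j\delta_i,(j+1)\delta_i)$: the corresponding points $h\alpha$ lie, modulo $1$, in two half-open arcs of length $\delta_i$, each of which contains at most one of them. No $h$ has $\|h\alpha\|<\delta_i$. As there are $2^i$ values of $h$,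
\[
\sum_{2^i\le h<2^{i+1}}\frac1{\|h\alpha\|}\le2\sum_{j\le2^i}\frac1{j\delta_i}\le K(i+1)2^{i\gamma}.
\]
Multiply by $2^{-2i}$ and sum over $i$; the sum is finite because $\gamma<2$.

\emph{Step 2: the series.} By Parseval's identity, for real $s$, $\int_0^1\bar f(x)\bar f(x+s)\,\mathrm dx=\sum_{h\ne0}|\hat f(h)|^2e(hs)$. Taking expectations with $s=S_k\alpha$ and summing,
\[
\sum_{k=1}^m\mathbb E\bar f(U)\bar f(U+S_k\alpha)=\sum_{h\ne0}|\hat f(h)|^2\sum_{k=1}^m\varphi(h\alpha)^k=\sum_{h\ne0}|\hat f(h)|^2\,\frac{\varphi(h\alpha)\,(1-\varphi(h\alpha)^m)}{1-\varphi(h\alpha)}.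
\]
By \eqref{eq:lower} the terms are dominated by $Kh^{-2}\|h\alpha\|^{-1}$, which is summable by Step 1, and $\varphi(h\alpha)^m\to0$ by Lemma~\ref{lem:phi}(b). So the limit $m\to\infty$ exists, and
\[
C(\alpha,f)=\sum_{h\ne0}|\hat f(h)|^2\Bigl(1+\frac{2\varphi(h\alpha)}{1-\varphi(h\alpha)}\Bigr)=\sum_{h\ne0}|\hat f(h)|^2\,\mathrm{Re}\,\frac{1+\varphi(h\alpha)}{1-\varphi(h\alpha)},
\]
where the real part appears because the terms of $h$ and $-h$ are complex conjugates. Since $\mathrm{Re}\frac{1+z}{1-z}=\mathrm{Re}\frac{(1+z)(1-\bar z)}{|1-z|^2}=\frac{1-|z|^2}{|1-z|^2}$, this is \eqref{eq:Cformula}. By Lemma~\ref{lem:phi}(b) every weight is positive. So $C(\alpha,f)\ge0$, with equality if and only if $\hat f(h)=0$ for all $h\ne0$, i.e.\ $\bar f=0$ a.e.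

\emph{Step 3: $\sigma_0^2=C(\alpha,f)$.} By \eqref{eq:a}, $\hat w(h)=\hat f(h)/c(h\alpha)$ for $h\ne0$. By \eqref{eq:s} and \eqref{eq:phic} the $h$-th Fourier coefficient of $G(\cdot,m)$ is
\[
\frac{\hat f(h)}{c(h\alpha)}\cdot\frac{e(mh\alpha)-1}{e(h\alpha)-1}=\hat f(h)\,\frac{e(mh\alpha)-1}{\varphi(h\alpha)-1}\qquad(h\ne0),
\]
and the $0$-th is $0$. Write $\varphi$ for $\varphi(h\alpha)$. Then $\mathbb E|e(h\alpha X)-1|^2=2-2\,\mathrm{Re}\,\varphi$, and by Parseval and Tonelli
\[
\int_0^1\mathbb EG(x,X)^2\,\mathrm dx=\sum_{h\ne0}|\hat f(h)|^2\,\frac{2-2\,\mathrm{Re}\,\varphi}{|1-\varphi|^2},\qquad\int_0^1\bar f(x)^2\,\mathrm dx=\sum_{h\ne0}|\hat f(h)|^2 .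
\]
Both are finite, and their difference is
\[
\sigma_0^2=\sum_{h\ne0}|\hat f(h)|^2\,\frac{(2-2\,\mathrm{Re}\,\varphi)-(1-2\,\mathrm{Re}\,\varphi+|\varphi|^2)}{|1-\varphi|^2},
\]
which is the right side of \eqref{eq:Cformula}.
\end{proof}

This proves part (i) of Theorem~\ref{thm:main}. Non-degeneracy was used through Lemma~\ref{lem:phi}(b). For $X\equiv1$ we have $c_j=\beta_j=\mathbf 1_{\{j=0\}}$ and $G(x,1)=\bar f(x)$, so the martingale vanishes and only the Birkhoff sum is left.

\section{Conditional variances along the walk}\label{sec:condvar}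

The clock of the martingale is $\sum_{k\le n}v(Y_{k-1})$, and we need it up to an error $O(n^{1-\delta})$ with some $\delta>0$. If $v$ had bounded variation, Lemma~\ref{lem:second} would give an error of order $\sqrt n$ in $L^2$. But our bound for $V(G(\cdot,m)^2)$ is of order $|m|^{1+\kappa}$, and $\mathbb E|X|^{1+\kappa}$ may be infinite. So we truncate $X$ and balance.

\begin{lemma}\label{lem:v}
For all $n\ge1$, uniformly in $y$,
\begin{equation}\label{eq:vL2}
\Bigl\|\sum_{k=0}^{n-1}(v(Y_k)-\sigma_0^2)\Bigr\|_2\le Kn^{\gamma/2}.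
\end{equation}
Moreover, for every $\eta>0$,
\begin{equation}\label{eq:vas}
\sum_{k=0}^{n-1}v(Y_k)=\sigma_0^2n+O(n^{\gamma/2+\eta})\quad\text{a.s.}
\end{equation}
\end{lemma}

\begin{proof}
For $L\ge1$ write $v=v_L+t_L$ with
\[
v_L(x)=\mathbb E[G(x,X)^2;|X|\le L]-\bar f(x)^2,\qquad t_L(x)=\mathbb E[G(x,X)^2;|X|>L].
\]
By \eqref{eq:size} and $2\kappa<1$,
\[
0\le t_L(x)\le K\,\mathbb E[|X|^{2\kappa};|X|>L]\le KL^{2\kappa-1}\,\mathbb E|X|.
\]
Since $V(G(\cdot,m))\le|m|V(w)$ and $\sup_x|G(x,m)|\le K|m|^\kappa$, we have $V(G(\cdot,m)^2)\le K|m|^{1+\kappa}$ and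
\[
V(v_L)\le K\,\mathbb E[|X|^{1+\kappa};|X|\le L]+V(\bar f^2)\le KL^\kappa .
\]
Apply Lemma~\ref{lem:second} to $v_L-\int_0^1v_L$ and bound $t_L-\int_0^1t_L$ trivially: the left side of \eqref{eq:vL2} is at most $K(L^\kappa n^{1/2}+nL^{2\kappa-1})$. Let $L=n^{\gamma/2}$. Since $\kappa\gamma=\gamma-1$ and $2\kappa-1=1-\frac2\gamma$, both $L^\kappa n^{1/2}$ and $nL^{2\kappa-1}$ equal $n^{\gamma/2}$, and \eqref{eq:vL2} follows.

Now let $Z_k=v(Y_k)-\sigma_0^2$. Given $\mathcal A_m$, the sequence $(Y_{m+k})_{k\ge0}$ is the walk started at $Y_m$. Since \eqref{eq:vL2} is uniform in the starting point, $\|\sum_{k=m}^{m+n-1}Z_k\|_2\le Kn^{\gamma/2}$ for all $m\ge0$, $n\ge1$. For $n\le2^i$ the binary expansion of $n$ writes $\{0,\dots,n-1\}$ as a disjoint union of dyadic blocks $[b2^j,(b+1)2^j)$, with at most one block for each $j\le i$. Bounding a maximum of squares by their sum, we get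
\[
\Bigl\|\max_{n\le2^i}\Bigl|\sum_{k<n}Z_k\Bigr|\Bigr\|_2\le\sum_{j=0}^i\Bigl\|\max_{0\le b<2^{i-j}}\Bigl|\sum_{k=b2^j}^{(b+1)2^j-1}Z_k\Bigr|\Bigr\|_2\le\sum_{j=0}^i\bigl(2^{i-j}K2^{j\gamma}\bigr)^{1/2}\le K(i+1)2^{i\gamma/2}.
\]
By Chebyshev's inequality the maximum exceeds $2^{i(\gamma/2+\eta)}$ with probability at most $K(i+1)^22^{-2i\eta}$, and the Borel--Cantelli lemma gives \eqref{eq:vas}.
\end{proof}

\section{The Wiener approximation}\label{sec:embed}

We embed the martingale $M_n$ in a Brownian motion at random times $T_n$. It then suffices to show that $T_n$ is close to $\sigma_0^2n$, and for this we compare $T_n$ with the sum of the squared increments.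

\subsection{Moments and a strong law}

Let
\[
p=\min(1/\kappa,4)\in(2,4],\qquad r=p/2\in(1,2].
\]
Since $p\kappa\le1$, \eqref{eq:size} gives $\mathbb E|G(x,X)|^p\le K\,\mathbb E|X|^{p\kappa}\le K\,\mathbb E|X|$ uniformly in $x$. So
\begin{equation}\label{eq:mom}
\sup_k\mathbb E|D_k|^{2r}<\infty .
\end{equation}
We shall use that
\begin{equation}\label{eq:exps}
\frac1r=\max\bigl(2\kappa,\tfrac12\bigr)\le\frac\gamma2,\qquad\text{because}\quad\gamma>1\quad\text{and}\quad\frac\gamma2-2\kappa=\frac\gamma2-2+\frac2\gamma=\frac{(2-\gamma)^2}{2\gamma}\ge0 .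
\end{equation}

\begin{lemma}\label{lem:SL}
If $(\xi_k)$ are martingale differences for some filtration with $\sup_k\mathbb E|\xi_k|^r<\infty$, then $\sum_{k\le n}\xi_k=o(n^{1/r+\eta})$ a.s.\ for every $\eta>0$.
\end{lemma}

\begin{proof}
The von Bahr--Esseen inequality says that $\mathbb E|\sum_{k\le n}\xi_k'|^r\le2\sum_{k\le n}\mathbb E|\xi_k'|^r$ for martingale differences $\xi_k'$ and $1\le r\le2$. With $\xi_k'=k^{-1/r-\eta}\xi_k$ the right side is bounded in $n$, since $\sum_kk^{-1-r\eta}<\infty$. So the martingale $\sum_{k\le n}k^{-1/r-\eta}\xi_k$ is bounded in $L^r$ and converges a.s. Kronecker's lemma gives the claim.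
\end{proof}

Apply Lemma~\ref{lem:SL} to $D_k^2-\mathbb E(D_k^2\mid\mathcal A_{k-1})$, whose $r$-th moments are bounded by \eqref{eq:mom}. With \eqref{eq:cv}, \eqref{eq:vas} and \eqref{eq:exps} this gives, for every $\eta>0$,
\begin{equation}\label{eq:D2}
\sum_{k\le n}D_k^2=\sigma_0^2n+O(n^{\gamma/2+\eta})\quad\text{a.s.}
\end{equation}
The point of passing from conditional variances to squares is that \eqref{eq:D2} is a property of the law of the sequence $(D_k)$ alone, while the conditional variances in \eqref{eq:cv} refer to the filtration $(\mathcal A_k)$, which the embedding below does not preserve.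

\subsection{Embedding}

By the Skorokhod representation of square-integrable martingales \cite[Theorem A.1]{HH}, on some probability space there are a Brownian motion $W'$, random variables $\tau_n\ge0$ with $T_n=\sum_{k\le n}\tau_k$, $T_0=0$, and a filtration $(\mathcal G_n)$ such that, with $D_n'=W'(T_n)-W'(T_{n-1})$:
\begin{itemize}
\item $(D_n')_{n\ge1}$ has the law of $(D_n)_{n\ge1}$, and $T_n$, $D_n'$ are $\mathcal G_n$-measurable;
\item $\mathbb E(\tau_n\mid\mathcal G_{n-1})=\mathbb E(D_n'^2\mid\mathcal G_{n-1})$;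
\item $\mathbb E(\tau_n^r\mid\mathcal G_{n-1})\le C_r\,\mathbb E(|D_n'|^{2r}\mid\mathcal G_{n-1})$.
\end{itemize}
So the $r$-th moments of $\tau_n$ and of $D_n'^2$ are bounded, and by the second property
\[
T_n-\sum_{k\le n}D_k'^2=\sum_{k\le n}\bigl(\tau_k-\mathbb E(\tau_k\mid\mathcal G_{k-1})\bigr)-\sum_{k\le n}\bigl(D_k'^2-\mathbb E(D_k'^2\mid\mathcal G_{k-1})\bigr).
\]
Lemma~\ref{lem:SL} and \eqref{eq:exps} show that this is $O(n^{\gamma/2+\eta})$ a.s. Since \eqref{eq:D2} holds for $(D_k')$ too,
\begin{equation}\label{eq:T}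
T_n=\sigma_0^2n+O(n^{\gamma/2+\eta})\quad\text{a.s., for every }\eta>0.
\end{equation}

For each constant $B$, the Gaussian tail bound for maxima of Brownian motion and the Borel--Cantelli lemma give
\[
\sup\bigl\{|W'(s)-W'(\sigma_0^2n)|:\ s\ge0,\ |s-\sigma_0^2n|\le Bn^{\gamma/2+\eta}\bigr\}=O\bigl(n^{\gamma/4+\eta/2}\sqrt{\log n}\bigr)\quad\text{a.s.}
\]
The constant implied in \eqref{eq:T} is random, but we may let $B$ run through the positive integers. So
\[
\sum_{k\le n}D_k'=W'(T_n)=W'(\sigma_0^2n)+O(n^{\gamma/4+\eta})=\sigma_0W''(n)+O(n^{\gamma/4+\eta})\quad\text{a.s.},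
\]
where $W''(t)=\sigma_0^{-1}W'(\sigma_0^2t)$ if $\sigma_0>0$ and $W''=W'$ if $\sigma_0=0$.

By the transfer theorem \cite[Theorem 6.10]{Ka}, after one independent uniform variable is adjoined to the original probability space, there is a process $W$ on it such that $((D_k)_k,W)$ has the law of $((D_k')_k,W'')$. Then $W$ is a standard Wiener process and, a.s.\ for every $\eta>0$,
\begin{equation}\label{eq:MW}
M_n=\sigma_0W(n)+O(n^{\gamma/4+\eta}).
\end{equation}

\subsection{Conclusion of the proof of Theorem~\ref{thm:main}}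

By \eqref{eq:dec},
\[
\sum_{1\le k\le n}\bar f(Y_k)=M_n+G(y,S_n)+\bar f(Y_n)-\bar f(Y_0).
\]
By \eqref{eq:size} and the strong law of large numbers, $|G(y,S_n)|\le K|S_n|^\kappa=O(n^\kappa)$ a.s., and $\kappa\le\gamma/4$ by \eqref{eq:exps}. Finally $\sup_{n\le t\le n+1}|W(t)-W(n)|=O(\sqrt{\log n})$ a.s. With \eqref{eq:MW},
\begin{equation}\label{eq:final}
\sum_{1\le k\le t}\bar f(Y_k)=\sigma_0W(t)+O(t^{\gamma/4+\eta})\quad\text{a.s., for every }\eta>0 .
\end{equation}
By Proposition~\ref{prop:C}, $\sigma_0=\sigma$. Given $\varepsilon<\frac{2-\gamma}4$, choose $0<\eta\le\frac{2-\gamma}4-\varepsilon$; then $\frac\gamma4+\eta\le\frac12-\varepsilon$, and part (ii) is proved. Since $\gamma/4<\frac12$, the error in \eqref{eq:final} is $o(\sqrt t)$ for small $\eta$. So the CLT and the LIL follow from those for $W$ at integer times if $\sigma>0$, and if $\sigma=0$ both normalized sums tend to $0$ a.s. \qed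

\section{The range of $\gamma$ is sharp}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Let $\gamma\ge2$ and $\mathbb P(X_1=1)=\mathbb P(X_1=2)=\frac12$. As explained in Section~\ref{sub:idea}, we look for an $\alpha$ for which a Birkhoff sum of length comparable to $N$ is, for infinitely many $N$, at least of order $\sqrt N$ with a definite sign.

\subsection{Construction}

Let $\alpha=[0;a_1,a_2,\dots]$ with $a_{k+1}=\lceil q_k^{\gamma-1}\rceil$ for $k\ge0$; so $a_1=1$ and $q_1=1$. From $q_{k+1}=a_{k+1}q_k+q_{k-1}$,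
\begin{equation}\label{eq:growth}
q_k^\gamma\le q_{k+1}\le q_k^\gamma+2q_k\le3q_k^\gamma\qquad(k\ge0).
\end{equation}
Every $h\ge1$ lies in some $[q_k,q_{k+1})$ with $k\ge1$, and then by \eqref{eq:cf}
\[
\|h\alpha\|\ge|q_k\alpha-p_k|>\frac1{2q_{k+1}}\ge\frac1{6q_k^\gamma}\ge\frac1{6h^\gamma},
\]
so \eqref{eq:dioph} holds. Let
\[
g(x)=\tfrac12-\{x\},\qquad f(x)=g(x)+\tfrac12g(x+\alpha).
\]
Then $f\in\mathcal F$, $E(f)=0$, $V(g)=2$, and by \eqref{eq:toydec} with $w=g$
\begin{equation}\label{eq:sdec}
\sum_{k=0}^{N-1}f(S_k\alpha)=M_N+B_{S_N},\qquad B_n=\sum_{j=0}^{n-1}g(j\alpha),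
\end{equation}
where $M_N=\sum_{k\le N}D_k$ and $D_k=(\frac12-\mathbf 1_{\{X_k=2\}})\,g(S_{k-1}\alpha+\alpha)$ are martingale differences with $|D_k|\le\frac14$ and $\mathbb E(D_k^2\mid\mathcal A_{k-1})=\frac14g(S_{k-1}\alpha+\alpha)^2$.

\subsection{The martingale part}

We claim that $M_N/\sqrt N\overset d\to\mathcal N(0,\frac1{48})$. For $h\ne0$, expanding the square and using $|\varphi(h\alpha)|<1$ (Lemma~\ref{lem:phi}(b)),
\[
\mathbb E\Bigl|\sum_{k<N}e(hS_k\alpha)\Bigr|^2\le N+2\sum_{k<l<N}|\varphi(h\alpha)|^{l-k}\le N\Bigl(1+\frac2{1-|\varphi(h\alpha)|}\Bigr).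
\]
So $\frac1N\sum_{k<N}e(hS_k\alpha)\to0$ in $L^2$. The function $g(\cdot+\alpha)^2$ is continuous and $1$-periodic, because $g(0)^2=\frac14=\lim_{x\uparrow1}g(x)^2$, and so it is a uniform limit of trigonometric polynomials. Hence
\[
\frac1N\sum_{k\le N}\mathbb E(D_k^2\mid\mathcal A_{k-1})\to\frac14\int_0^1g^2=\frac1{48}\quad\text{in probability.}
\]
Since the $D_k$ are bounded, the martingale central limit theorem \cite[Corollary 3.1]{HH} gives the claim.

\subsection{A large Birkhoff sum}

The average of $g$ over the lattice $\{0,\frac1q,\dots,\frac{q-1}q\}$ is $\frac1{2q}$. So $b$ rounds of length $q$ on this lattice contribute $\frac b2$. For even $k$ the orbit of $\alpha$ drifts slowly to the right of the lattice with $q=q_k$; as long as the drift is at most half the lattice spacing, it costs at most half of this contribution.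

Let $k$ be even and large, and put
\[
q=q_k,\qquad b=\lfloor a_{k+1}/2\rfloor,\qquad n=bq,\qquad N=N_k=\lfloor2n/3\rfloor .
\]
Let $\theta=\alpha-p_k/q_k\in(0,\frac1{q_kq_{k+1}})$. For $0\le j<n$ we have $0\le j\theta\le n\theta\le b/q_{k+1}\le\frac1{2q}$, because $q_{k+1}\ge a_{k+1}q\ge2bq$. Since $\{jp_k/q\}\le1-\frac1q$, it follows that $\{j\alpha\}=\{jp_k/q\}+j\theta$. As $j$ runs through $b$ complete residue systems modulo $q$,
\begin{equation}\label{eq:big}
B_n=\frac{bq}2-b\,\frac{q-1}2-\theta\,\frac{n(n-1)}2\ge\frac b2-\frac n2\cdot\frac1{2q}=\frac b4 .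
\end{equation}
From $N\le2bq/3$ we get $b/\sqrt N\ge\sqrt{3b/(2q)}$, and $b\ge(q^{\gamma-1}-1)/2$. Hence, along even $k$,
\begin{equation}\label{eq:ratio}
\liminf_{k\to\infty}\frac b{\sqrt{N_k}}\ge\frac{\sqrt3}2 .
\end{equation}
Moreover $b\asymp q^{\gamma-1}$ and $N_k\asymp q^\gamma$. So, if $\gamma>2$, there is $c'>0$ with $b\ge N_k^{1/2+c'}$ for all large even $k$.

\subsection{From length $n$ to length $S_N$}

We have $\mathbb ES_N=\frac32N$ and $|\frac32N-n|\le\frac32$. By Hoeffding's inequality the event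
\[
\mathcal E_k=\bigl\{|S_N-n|\le\sqrt N\log N\bigr\}\qquad(N=N_k)
\]
has probability $1-O(e^{-c\log^2N})$ for some $c>0$. On $\mathcal E_k$, $|B_{S_N}-B_n|$ is the absolute value of a Birkhoff sum of $g$ of length at most $\sqrt N\log N$. By Lemma~\ref{lem:DK}(ii) with this $k$, and by \eqref{eq:growth},
\begin{equation}\label{eq:replace}
|B_{S_N}-B_n|\le2\Bigl(\frac{\sqrt N\log N}{q_k}+\sum_{0\le i<k}\frac{q_{i+1}}{q_i}\Bigr)\le\frac{2\sqrt N\log N}{q_k}+6k\,q_{k-1}^{\gamma-1}=o(\sqrt N).
\end{equation}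
For the last equality note that $\log N=O(\log q_k)$, $k=O(\log q_k)$, $q_{k-1}^{\gamma-1}\le q_k^{(\gamma-1)/\gamma}$ and $\sqrt N\asymp q_k^{\gamma/2}$, while $\frac{\gamma-1}\gamma<1\le\frac\gamma2$.

\subsection{Conclusion of the proof of Theorem~\ref{thm:sharp}}

Put $\Sigma_N=\sum_{k=1}^Nf(S_k\alpha)$, which differs from the left side of \eqref{eq:sdec} by a bounded amount. Let $k\to\infty$ through even integers and $N=N_k$. By \eqref{eq:sdec}, \eqref{eq:big}, \eqref{eq:ratio} and \eqref{eq:replace}, on $\mathcal E_k$,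
\[
\frac{\Sigma_N}{\sqrt N}\ge\frac{M_N}{\sqrt N}+\frac{\sqrt3}8-o(1),
\]
where the $o(1)$ is deterministic. Let $Z$ be standard normal. Since $\sqrt{48}\cdot\frac{\sqrt3}8=\frac32$ and $\mathbb P(\mathcal E_k)\to1$,
\[
\limsup\mathbb P(\Sigma_N<0)\le\mathbb P\bigl(Z\le-\tfrac32\bigr)<\tfrac12,
\]
whereas convergence to $\mathcal N(0,\sigma^2)$ with $\sigma>0$ would give the limit $\frac12$. Also
\[
\liminf\mathbb P\Bigl(\frac{\Sigma_N}{\sqrt N}\ge\frac{\sqrt3}{16}\Bigr)\ge\mathbb P\bigl(Z\ge-\tfrac34\bigr)>\tfrac12,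
\]
which excludes $\sigma=0$. So \eqref{eq:CLT} fails for every $\sigma\in[0,\infty)$. An approximation $\zeta(t)=\sigma W(t)+O(t^{1/2-\varepsilon})$ with $\varepsilon>0$ would imply \eqref{eq:CLT} with this $\sigma$, so it fails too.

Now let $\gamma>2$. By Azuma's inequality $\mathbb P(|M_N|>\sqrt N\log N)=O(e^{-c\log^2N})$. The numbers $N_k$ grow at least exponentially in $k$, so by the Borel--Cantelli lemma a.s.\ $|M_{N_k}|\le\sqrt{N_k}\log N_k$ and $\mathcal E_k$ hold for all large even $k$. Hence a.s., for these $k$,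
\[
\Sigma_{N_k}\ge\frac b4-\sqrt{N_k}\log N_k-O(\sqrt{N_k}),\qquad b\ge N_k^{1/2+c'},
\]
and the $\limsup$ in \eqref{eq:LIL} is $+\infty$ a.s. \qed

\section{The mean must not vanish}

For $\mathbb EX=0$ the function $c$ of Section~\ref{sec:cocycle} vanishes at $0$ and cannot be inverted. Theorem~\ref{thm:mean} shows that this is a real obstruction: for symmetric steps with finite variance $1-\varphi(\theta)$ is of order at most $\|\theta\|^2$, and for $f(x)=\{x\}-\frac12$ the series in \eqref{eq:C} diverges for every $\alpha$.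

\begin{proof}[Proof of Theorem~\ref{thm:mean}]
Since $X$ is symmetric, $\varphi$ is real. For $f(x)=\{x\}-\frac12$ we have $|\hat f(h)|^2=\frac1{4\pi^2h^2}$, $h\ne0$. As in Step 2 of the proof of Proposition~\ref{prop:C} (only Parseval's identity is used here), the $m$-th partial sum of the correlation series is
\[
\sum_{h\ne0}|\hat f(h)|^2\sum_{k=1}^m\varphi(h\alpha)^k .
\]
By Lemma~\ref{lem:phi}(b), $|\varphi(h\alpha)|<1$. So each inner sum converges to $\frac{\varphi(h\alpha)}{1-\varphi(h\alpha)}$ as $m\to\infty$. It is always at least $-1$: it is non-negative if $\varphi(h\alpha)\ge0$, and otherwise it is an alternating sum with decreasing moduli and first term $\varphi(h\alpha)>-1$. Since $\sum_{h\ne0}|\hat f(h)|^2<\infty$, Fatou's lemma applies, and the $\liminf$ of the partial sums is at least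
\[
\sum_{h\ne0}|\hat f(h)|^2\,\frac{\varphi(h\alpha)}{1-\varphi(h\alpha)} ,
\]
where every term is at least $-\frac12|\hat f(h)|^2$. For $h=q_k$, using $1-\cos t\le t^2/2$ and \eqref{eq:cf},
\[
1-\varphi(q_k\alpha)=\mathbb E\bigl(1-\cos(2\pi\|q_k\alpha\|X)\bigr)\le2\pi^2\|q_k\alpha\|^2\,\mathbb EX^2\le\frac{2\pi^2\,\mathbb EX^2}{q_k^2}\to0 .
\]
So for all large $k$ we have $\varphi(q_k\alpha)\ge\frac12$, and the term with $h=q_k$ is at least
\[
\frac1{4\pi^2q_k^2}\cdot\frac12\cdot\frac{q_k^2}{2\pi^2\,\mathbb EX^2}=\frac1{16\pi^4\,\mathbb EX^2}>0 .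
\]
Infinitely many terms are bounded below by this constant, and the negative parts of the terms are summable. So the sum is $+\infty$, and the series \eqref{eq:C} diverges to $+\infty$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BB} Istvan Berkes, Bence Borda, \emph{Random walks on the circle and Diophantine approximation}, arXiv:2204.00274 (2022).
\bibitem{HH} Hall, Heyde, \emph{Martingale Limit Theory and Its Application}.
\bibitem{Ka} Kallenberg, \emph{Foundations of Modern Probability}, 2nd ed.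
\end{thebibliography}

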